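# Subvarieties of $\mathbb G_a^n$ with dense small points for a Drinfeld module

## 1. Torsion translates of submodules: a guess and its tests

A Drinfeld module $\phi$ turns the additive group into a module over a ring $A$, and acts coordinatewise on $\mathbb G_a^n$. It has a canonical height which is $\ge0$ and vanishes exactly at the torsion points. Suppose an irreducible variety $X\subset\mathbb G_a^n$ contains, for every $\varepsilon>0$, a Zariski dense set of points of height less than $\varepsilon$. What must $X$ be? The answer that one would first guess is this.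

**Guess.** $X$ is the translate, by a torsion point, of an algebraic subgroup of $\mathbb G_a^n$ that every $\phi_a$ carries into itself.

To test it we need the definitions.

**Drinfeld modules.** Let $p$ be a prime, $q$ a power of $p$, and $\tau$ the map $x\mapsto x^q$. For a field $L\supseteq\mathbb F_q$, $L\{\tau\}$ is the ring of polynomials $\sum c_i\tau^i$, $c_i\in L$, multiplied by composition, so $\tau c=c^q\tau$. Let $A$ be the ring of functions on a projective smooth curve over $\mathbb F_q$ that are regular away from a fixed closed point $\infty$; for instance $A=\mathbb F_q[t]$. Let $K$ be a function field of transcendence degree $1$ over $\mathbb F_p$, that is, a finite extension of a rational function field $\mathbb F_p(t)$. Fix an algebraic closure $K^{\rm alg}$ and an $A$-field structure $i:A\to K$. A Drinfeld module is a ring homomorphism $\phi:A\to K\{\tau\}$, $a\mapsto\phi_a$, such that $\phi_a$ has constant coefficient $i(a)$ for all $a$, and $\phi_a\ne i(a)\tau^0$ for some $a$. We write $\deg\phi_a$ for the degree of $\phi_a$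 as a polynomial in $x$. An endomorphism of $\phi$ is an $f\in K^{\rm alg}\{\tau\}$ with $f\phi_a=\phi_af$ for all $a\in A$; these form $\mathrm{End}(\phi)$. Put $\phi[a]=\{x\in K^{\rm alg}:\phi_a(x)=0\}$ for $a\neq0$, and
$$T=\phi_{\rm tor}=\bigcup_{a\ne0}\phi[a].$$

**Heights.** For a finite extension $L$ of $\mathbb F_p(t)$ let $M_L$ be the usual set of inequivalent normalized valuations $w$ of $L$, with positive weights $d(w)$, normalized so that $\sum_w d(w)w(x)=0$ for $x\in L^*$ and the Weil height is independent of $L$. Put $\tilde w=\min\{w,0\}$ and fix a non-constant $a\in A$. For $x\in L\supseteq K$ set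
$$V_w(x)=\lim_{k\to\infty}\frac{\tilde w(\phi_{a^k}(x))}{\deg\phi_{a^k}},\qquad \hat h(x)=\hat h_\phi(x)=-\sum_{w\in M_L}d(w)V_w(x).$$
The limit exists and does not depend on $a$; $\hat h$ does not depend on $L$; $\hat h(\phi_b(x))=\deg(\phi_b)\hat h(x)$ for $b\ne0$; and $\hat h(x)=0$ exactly when $x\in T$. For $P=(x_1,\dots,x_n)$ put $\hat h(P)=\sum_i\hat h(x_i)$. We take these facts as given. Endomorphisms act on $\mathbb G_a^n$ coordinatewise, and $Y$ is invariant under $f$ if $f(Y)\subseteq Y$.

**Small varieties.** A closed irreducible $X\subset\mathbb G_a^n$ over $K^{\rm alg}$ is small if $X_m=\{P\in X(K^{\rm alg}):\hat h(P)<1/m\}$ is dense in $X$ for every $m\ge1$.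

Two Drinfeld modules will serve as examples, with $A=\mathbb F_q[t]$ and $K=\mathbb F_q(\theta)$. The Carlitz module is $\phi_t=\theta+\tau$, with $i(t)=\theta$. The Frobenius module is $\phi_t=\tau$, with $i(t)=0$. For the latter, $\phi_{t^k}(x)=x^{q^k}$, so $V_w(x)=\min(w(x),0)$ and $\hat h$ is the Weil height. Each $\phi[e]$ consists of roots of a polynomial over $\mathbb F_q$, and $\phi[t^k-1]=\mathbb F_{q^k}$, so $T=\bar{\mathbb F}:=\overline{\mathbb F}_p\subset K^{\rm alg}$.

**Tests that the guess passes.** A point $\{P\}$ is small exactly when $\hat h(P)=0$, that is, $P\in T^n$. The whole space is small once we know that $T$ is infinite (Section 2). The graph $y=\phi_a(x)$ is small because it contains $(\alpha,\phi_a(\alpha))$ for all $\alpha\in T$, and it is a subgroup invariant under every $\phi_b$ because $A$ is commutative. Take the line $y=x+\delta$. We shall see that $\hat h(x-y)\le\hat h(x)+\hat h(y)$, so if the line is small then $\hat h(\delta)=0$ and $\delta\in T$: the line is $(0,\delta)+\{y=x\}$, as guessed.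

**First failure.** Let $\phi_t=\tau$ and $p\neq2$. The parabola $y=x^2$ contains the dense set $\{(\alpha,\alpha^2):\alpha\in\bar{\mathbb F}\}$ of torsion points, so it is small. It is not a coset of a subgroup: a coset containing $(0,0)$ and $(1,1)$ contains $(1,1)-(0,0)+(1,1)=(2,2)$, but $2\ne4$. It is, however, invariant under the endomorphism $\tau$.

**Second failure.** Let $i(t)=0$ and $\phi_t=\tau+\theta\tau^3$, and let $\zeta\in\mathbb F_{q^2}\setminus\mathbb F_q$. Since $\zeta^{q^3}=\zeta^q$, we have $\phi_t\zeta=\zeta^q\phi_t$, hence $\phi_{t^2}\zeta=\zeta\phi_{t^2}$. Every $0\ne e\in\mathbb F_q[t]$ divides some $e'=t^{2j}-t^{2j'}\ne0$, because $\mathbb F_q[t]/(e)$ is finite. If $\alpha\in\phi[e]$, then $\phi_{e'}(\zeta\alpha)=\zeta\phi_{e'}(\alpha)=0$; so $\zeta T\subset T$. Thus the line $y=\zeta x$ contains the dense set of torsion points $(\alpha,\zeta\alpha)$ and is small. It is a subgroup, so it can only be a coset of itself. But $\phi_t$ maps $(x,\zeta x)$ to $(\phi_t(x),\zeta^q\phi_t(x))$, which is not on the line when $\phi_t(x)\ne0$.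 The line is invariant under $\phi_{t^2}\in\mathrm{End}(\phi)$, though.

So we must allow invariance under one endomorphism $f$ only, and must sometimes give up the group structure. The endomorphism must have positive degree in $\tau$, since every $X$ is invariant under $f=1$. The first failure has a name.

**Isotriviality.** $\phi$ is isotrivial if there is $c\in(K^{\rm alg})^*$ with $c^{-1}\phi_ec\in\bar{\mathbb F}\{\tau\}$ for all $e\in A$.

For $\phi_e=\sum e_i\tau^i$, the coefficients of $c^{-1}\phi_ec$ are $e_ic^{q^i-1}$. The Frobenius module is isotrivial with $c=1$. The Carlitz module is not: the constant coefficient $\theta$ does not change. Neither is $\tau+\theta\tau^3$: if $c^{q-1}\in\bar{\mathbb F}$, then $c\in\bar{\mathbb F}$ and $\theta c^{q^3-1}\notin\bar{\mathbb F}$.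

**Theorem 1.** Let $X\subset\mathbb G_a^n$ be small.
1. If $\phi$ is not isotrivial, then $X=\gamma+H$ with $\gamma\in T^n$ and $H$ a connected algebraic subgroup of $\mathbb G_a^n$ that is invariant under some $f\in\mathrm{End}(\phi)$ of positive degree in $\tau$.
2. If $c^{-1}\phi c$ has coefficients in $\bar{\mathbb F}$, then $c^{-1}X$ is defined over $\bar{\mathbb F}$, and $X$ is invariant under $c\tau^Mc^{-1}\in\mathrm{End}(\phi)$ for some $M\ge1$.

In particular, for every $A$ and $\phi$, every small $X$ has the form $\gamma+Y$ with $\gamma\in T^n$ and $Y$ a $K^{\rm alg}$-subvariety invariant under a nonzero $f\in\mathrm{End}(\phi)$ of positive degree in $\tau$. (In case 2 take $\gamma=0$, $Y=X$.) There is a converse.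

**Theorem 2.** For a closed irreducible $X\subset\mathbb G_a^n$ the following are equivalent: (i) $X$ is small; (ii) $X\cap T^n$ is dense in $X$; (iii) there are $\gamma\in T^n$ and a $K^{\rm alg}$-subvariety $Y$, invariant under some $f\in\mathrm{End}(\phi)$ of positive degree in $\tau$, with $X=\gamma+Y$.

## 2. Places, local heights and the constants $\kappa_v$

This section collects the tools that are used everywhere. Put $\sigma:x\mapsto x^p$, so $K^{\rm alg}\{\tau\}\subset K^{\rm alg}\{\sigma\}$; the elements of $K^{\rm alg}\{\sigma\}$ are exactly the additive polynomials over $K^{\rm alg}$. An element of $A$ is called constant if it is algebraic over $\mathbb F_q$.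

**Places.** Put $|x|_w=e^{-w(x)}$. For $L\supseteq K$ rescale each $w$, and $d(w)$ inversely, so that $|\cdot|_w$ extends $|\cdot|_v$ for the $v\in M_K$ below $w$; the products $d(w)w$ and $d(w)V_w$ do not change. The usual weight of a valuation $w$ with value group $\mathbb Z$ is the degree of its residue field over $\mathbb F_p$ divided by $[L:\mathbb F_p(t)]$. After rescaling, the identity $\sum e_wf_w=[L:K]$ becomes $\sum_{w|v}d(w)=d(v)$; the same holds for $L'/L$. A place $v$ of $K^{\rm alg}$ is an absolute value extending some $|\cdot|_{v_0}$, $v_0\in M_K$. It restricts on $L$ to some $|\cdot|_w$, $w\in M_L$, and every $w$ arises so. Its value group is divisible and nontrivial, hence dense in $\mathbb R_{>0}$. The Weil height is $h(x)=\sum_wd(w)\log^+|x|_w$. An element with $|x|_v\le1$ for all $v$ has no poles, hence lies in $\bar{\mathbb F}$; nonzero elements of $\bar{\mathbb F}$ are roots of unity and have $|x|_v=1$ for all $v$.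

**Facts on $\phi$.**

(F1) If $a$ is non-constant, then $\deg\phi_a>1$. Indeed $A$ is integral over $\mathbb F_q[a]$. If $\phi_a$ had degree $\leq0$ in $\tau$, each $\phi_e$ would satisfy a monic equation with coefficients in $K$. If $\deg_\tau\phi_e=d>0$ and the equation has degree $m$, the term $\phi_e^m$ has $\tau$-degree $md$, larger than that of all other terms; this is impossible. So $\phi_e=i(e)\tau^0$ for all $e$, against the definition.

(F2) If $e\ne0$ is constant, it is a unit of $A$, so $\phi_e$ is a unit of $K\{\tau\}$ and $\phi_e=i(e)\in\bar{\mathbb F}^*$. In particular $\phi(\mathbb F_q)$ is the subfield with $q$ elements of $K$. With (F1), $\phi$ is injective.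

(F3) $T$ is an infinite subgroup, and $\phi_e(T)=T$ for $e\ne0$. Indeed $\phi[e]+\phi[e']\subset\phi[ee']$. Choose a non-constant $e$ with $i(e)\ne0$ (replace $e$ by $e+1$ if needed); then $\phi_{e^k}$ has nonzero linear coefficient, so it is separable and $\#\phi[e^k]=(\deg\phi_e)^k$. Clearly $\phi_e(T)\subset T$. If $y\in\phi[e']$ and $\phi_e(x)=y$, then $x\in\phi[ee']$.

Fix from now on a non-constant $a\in A$ and write $\phi_a=\sum_{i=0}^sa_i\tau^i$ with $a_s\ne0$, $Q=q^s=\deg\phi_a>1$.

**A local estimate.** Let $v$ be a place, $\Omega$ an algebraically closed valued field extending $(K^{\rm alg},|\cdot|_v)$, and $P=\sum_{i=0}^kc_iX^{p^i}$ with $c_i\in K^{\rm alg}$, $c_k\ne0$, $D=p^k=\deg P$. Then for all $\xi\in\Omega$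
$$\bigl|\log^+|P(\xi)|-D\log^+|\xi|\bigr|\le C_v(P),\tag{1}$$
where $C_v(P)$ depends only on the $|c_i|_v$ and is $0$ if all $|c_i|_v\le1$ and $|c_k|_v=1$. To see this put $R=\max\bigl(1,\max_{i<k}(|c_i|/|c_k|)^{1/(p^k-p^i)}\bigr)$. First, $\log^+|P(\xi)|\le\log^+\max|c_i|+D\log^+|\xi|$. If $|\xi|>R$, the top term dominates and $|P(\xi)|=|c_k||\xi|^D$. If $|\xi|\le R$, then $D\log^+|\xi|\le D\log R$. So $C_v(P)=\max(\log^+\max|c_i|,\,|\log|c_k||,\,D\log R)$ works. If $P$ has coefficients in $L$, then $C_w(P)=0$ for almost all $w\in M_L$; summing, $|h(P(z))-\deg(P)h(z)|$ is bounded on $K^{\rm alg}$.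

**The function $g_v$.** Let $C_v=C_v(\phi_a)$, and call $v$ good if all $|a_i|_v\le1$ and $|a_s|_v=1$; then $C_v=0$. By (1) consecutive terms of $Q^{-k}\log^+|\phi_{a^k}(\xi)|$ differ by at most $C_vQ^{-k-1}$. Hence
$$g_v(\xi)=\lim_kQ^{-k}\log^+|\phi_{a^k}(\xi)|\ge0,\qquad |g_v(\xi)-\log^+|\xi||\le C_v':=\frac{C_v}{Q-1}\tag{2}$$
for $\xi\in\Omega$, and $g_v(\phi_{a^k}(\xi))=Q^kg_v(\xi)$. On $L$ we have $g_w=-V_w$, so $\hat h=\sum_wd(w)g_w$, and $|\hat h-h|$ is bounded on $K^{\rm alg}$. If $\alpha\in\phi[e]$, its $\phi_a$-orbit stays in the finite set $\phi[e]$, so $g_v=0$ on $T$ for every $v$.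

**The constants $\kappa_v$.** Put $\kappa_v=-\log|a_s|_v/(Q-1)$. The leading coefficient of $\phi_{a^l}$ is $a_s^{1+Q+\dots+Q^{l-1}}$, so
$$\sum_wd(w)\kappa_w=0,\qquad \log|\mathrm{lead}(\phi_{a^l})|_v=-(Q^l-1)\kappa_v.\tag{3}$$

**Subadditivity.** Since $\phi_{a^k}$ is additive and the absolute values are ultrametric, $g_w(x\pm y)\le\max(g_w(x),g_w(y))$, hence
$$\hat h(x\pm y)\le\hat h(x)+\hat h(y).\tag{4}$$
So products of small varieties are small. If the coordinates of a map $\pi$ are $\pm$ sums of coordinates, the closure of $\pi(X)$ is small whenever $X$ is.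

## 3. Interpolation at points of small Weil height, and the isotrivial case

Consider first the case where $\hat h$ is the Weil height, and ask what many small points say about the equation of a hypersurface. For $0\ne F\in K^{\rm alg}[x_1,\dots,x_n]$ let $M_v(F)=\log\max|\text{coefficients of }F|_v$. By Gauss's lemma $M_v$ is additive on products, so $e^{M_v}$ extends to an absolute value (the Gauss absolute value) on $K^{\rm alg}(x)$. For $F\in L[x]$ put $h(F)=\sum_{w\in M_L}d(w)M_w(F)$. If $c$ is a nonzero coefficient, $M_w(F)\ge\log|c|_w$, so $h(F)\ge0$ by the product formula.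

**Lemma 3.** Let $G\in K^{\rm alg}[x_1,\dots,x_n]$ be irreducible, $\delta_i=\deg_iG$. If the points of $\{G=0\}$ with $\sum_ih(x_i)\le\eta$ are dense in it, then $h(G)\le(\sum_i\delta_i)\,\eta$.

*Proof.* The plan is to compare the polynomials vanishing on $\{G=0\}$, which are known, with those vanishing at enough small points. For $D$ large let $V_D$ be the space of polynomials with all $\deg_i\le D$, $M=\dim V_D=(D+1)^n$, and $I_D\subset V_D$ those vanishing on $\{G=0\}$. As $G$ is irreducible, $I_D$ consists of multiples of $G$ and has the basis $Gx^e$, $0\le e_i\le D-\delta_i$. Let $S=M-\dim I_D$, so $M-S=\prod(D+1-\delta_i)$.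

A polynomial in $V_D$ that vanishes at all the given points vanishes on $\{G=0\}$, by density. So the evaluations at these points span the annihilator of $I_D$ in $V_D^*$, and we can choose $S$ of the points, $P_1,\dots,P_S$, whose evaluations form a basis of it. Let $E$ be the $S\times M$ matrix whose $j$-th row lists all monomials at $P_j$, and $B$ the $(M-S)\times M$ matrix of coefficient vectors of the $Gx^e$. Work over a finite $L$ containing everything. Then $EB^{T}=0$ and both matrices have full rank. By linear algebra the maximal minor of $E$ on a column set and that of $B$ on the complementary set agree up to sign and a factor in $L^*$ common to all column sets. By the product formula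
$$\sum_wd(w)\log\max|\text{minors of }B|_w=\sum_wd(w)\log\max|\text{minors of }E|_w.$$
For the left side, divide $G$ by a coefficient of maximal $|\cdot|_w$. The reduction $\bar G$ is nonzero, so the $\bar Gx^e$ are independent over the residue field, and some maximal minor becomes a unit while all are integral. So the left side is $(M-S)h(G)$. On the right, the entries of row $j$ have logarithm at most $D\sum_i\log^+|x_i(P_j)|_w$, and a minor is a sum of products with one entry from each row. So the right side is at most $\sum_jD\sum_ih(x_i(P_j))\le SD\eta$. Hence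
$$\prod(D+1-\delta_i)\;h(G)\le\Bigl((D+1)^n-\prod(D+1-\delta_i)\Bigr)D\,\eta.$$
Divide by $D^n$ and let $D\to\infty$; the right side tends to $(\sum\delta_i)\eta$. $\square$

**Proof of Theorem 1(2).** This step settles the isotrivial case by reducing $\hat h$ to $h$. Let $\psi_e=c^{-1}\phi_ec\in\bar{\mathbb F}\{\tau\}$. Since $A$ is a finitely generated ring over $\mathbb F_q$, all $\psi_e$ have coefficients in one field $\mathbb F_{q^{m_0}}$. By (1) with all constants $0$, $h(\psi_{a}(z))=Q\,h(z)$. Moreover $h(cz)=h(z)+O(1)$, and $\hat h-h$ is bounded, so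
$$\hat h(x)=\lim_kQ^{-k}h(\phi_{a^k}(x))=\lim_kQ^{-k}h\bigl(c\,\psi_{a^k}(c^{-1}x)\bigr)=h(c^{-1}x).$$
So $X'=c^{-1}X$ has, for each $\varepsilon>0$, a dense set of points with $\sum h(x_i)<\varepsilon$. Let $d=\dim X'$. If $d=0$, the coordinates have Weil height $0$, so they lie in $\bar{\mathbb F}$. If $d=n$, $X'=\mathbb G_a^n$. In both cases $X'$ is defined over $\bar{\mathbb F}$.

Let $0<d<n$, with coordinates ordered so that $x_1,\dots,x_d$ are algebraically independent on $X'$. For $j>d$ the closure of the image of $X'$ in coordinates $(x_1,\dots,x_d,x_j)$ is a hypersurface $\{G_j=0\}$, $G_j$ irreducible and involving $x_j$. By Lemma 3 with $\eta$ arbitrarily small, $h(G_j)=0$. Normalize one coefficient of $G_j$ to be $1$; then all $M_w(G_j)\ge0$, so all are $0$, and all coefficients lie in $\bar{\mathbb F}$. Now $X'$ lies in $Y'=\{G_j(x_1,\dots,x_d,x_j)=0\ \forall j>d\}$, which is defined over $\bar{\mathbb F}$ and has finite generic fibre over $\mathbb A^d$. A component of $Y'$ containing $X'$ dominates $\mathbb A^d$, so it has dimension $d$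 and equals $X'$. Components over the algebraically closed field $\bar{\mathbb F}$ stay irreducible over $K^{\rm alg}$; so $X'$ is defined over $\bar{\mathbb F}$.

Choose $M\ge1$ divisible by $m_0$ with $X'$ defined over $\mathbb F_{q^M}$. Then $\tau^M(X')\subset X'$, and $\tau^M$ commutes with every $\psi_e$. So $f=c\tau^Mc^{-1}=c^{1-q^M}\tau^M$ lies in $\mathrm{End}(\phi)$, and $f(X)\subset X$. $\square$

**Where this stops.** For general $\phi$ the obvious attempt is to apply Lemma 3 to $X$ itself. But $\hat h$ and $h$ differ by a bounded function and not by $0$. Points with $\hat h(P)<1/m$ only have $\sum h(x_i)<1/m+nC$, and Lemma 3 only bounds $h(G)$. The remedy is to use the boundedness after multiplying heights by a large factor: apply Lemma 3 to $\phi_{a^k}(X)$, divide by the growth rate, and let $k\to\infty$.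

## 4. Pushing equations forward: norms and the invariant $\mathfrak m(F)$

We need the equation of $\phi_{a^k}(X)$ and its growth, place by place. For $0\ne F\in K^{\rm alg}[x_1,\dots,x_n]$ define
$$N_iF=\prod_\eta F(x_1,\dots,x_{i-1},\eta,x_{i+1},\dots,x_n),$$
over the roots $\eta$, with multiplicity, of $\phi_a(\eta)=x_i$. It is a polynomial, because the elementary symmetric functions of the roots are the coefficients, up to sign, of $(\phi_a(X)-x_i)/a_s$. It is nonzero because each $\eta$ is transcendental over the field generated by the other variables. The $N_i$ are multiplicative, commute with each other, preserve $L[x]$ for $L\supseteq K$, and commute with substituting constants for the other variables. If $F$ does not involve $x_i$, then $N_iF=F^Q$. Since $\phi_{a^2}(X)-x=a_s\prod_{\eta}(\phi_a(X)-\eta)$, and so on, $N_i^k$ is the same construction for $\phi_{a^k}$.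

*Example.* For $\phi_t=\tau$, $a=t$, one variable: the only root is $x^{1/q}$, with multiplicity $q$, so $N(\sum c_jx^j)=\sum c_j^qx^j$. Then $Q^{-k}M_v(N^kF)=M_v(F)$ for all $k$.

**A factored formula.** Write $F=\ell\prod_{j=1}^N(x_1-\xi_j)$, with $\ell\in K^{\rm alg}[x_2,\dots,x_n]$, $N=\deg_1F$, and $\xi_j$ in an algebraically closed valued extension $\Omega$ of $K^{\rm alg}(x_2,\dots,x_n)$ with its Gauss absolute value at $v$. Since $\prod_\eta(\xi-\eta)=(\phi_{a^k}(\xi)-x_1)/\mathrm{lead}(\phi_{a^k})$,
$$N_1^kF=\pm\,\ell^{Q^k}\,\mathrm{lead}(\phi_{a^k})^{-N}\prod_j\bigl(x_1-\phi_{a^k}(\xi_j)\bigr).\tag{5}$$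
So $\deg_1N_1F=\deg_1F$. For $j\ne1$, $\deg_jN_1F=Q\deg_jF$, because the leading coefficient of $N_1F$ in $x_j$ is $N_1$ of that of $F$. By Gauss's lemma over $\Omega$, $M_v(F)=\log|\ell|+\sum_j\log^+|\xi_j|$. Apply this to both $F$ and (5), and use (1), (3): with $i=1$, and then for every $i$ by symmetry,
$$\bigl|Q^{-1}M_v(N_iF)-M_v(F)\bigr|\le\deg_i(F)\,B_v/Q,\qquad B_v=C_v+(Q-1)|\kappa_v|,\tag{6}$$
$$\lim_kQ^{-k}M_v(N_1^kF)=\log|\ell|+N\kappa_v+\sum_jg_v(\xi_j).\tag{7}$$

**Definition of $\mathfrak m_v$.** Put $\Phi(k_1,\dots,k_n)=Q^{-\sum k_i}M_v(N_1^{k_1}\cdots N_n^{k_n}F)$. The polynomial $N_1^{k_1}\cdots N_n^{k_n}F$ has degree $\deg_i(F)\prod_{j\ne i}Q^{k_j}$ in $x_i$. So by (6), raising $k_i$ by one changes $\Phi$ by at most $\deg_i(F)B_vQ^{-k_i-1}$, a bound that does not involve the other $k_j$. Hence $\Phi$ converges as $\min k_i\to\infty$; also the limit in each $k_i$ exists uniformly in the others, so all iterated limits exist and equal the joint limit. Call it $\mathfrak m_v(F)$. If $F\in L[x]$, $L\supseteq K$, all these polynomials lie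 in $L[x]$, so $\mathfrak m_v(F)$ depends only on the restriction of $v$ to $L$, and $\mathfrak m_w(F)$ makes sense for $w\in M_L$.

**(M1)** $\mathfrak m_v(FG)=\mathfrak m_v(F)+\mathfrak m_v(G)$, $\mathfrak m_v(c)=\log|c|_v$ for constants $c$, and $\mathfrak m_v(F)$ does not change if variables are added. This follows from multiplicativity and $N_iF=F^Q$ for absent $x_i$.

**(M2)** For good $v$ we have $B_v=0$, so $M_v(N_iF)=QM_v(F)$ and $\mathfrak m_v(F)=M_v(F)$. So for $F\in L[x]$ the sum $\mathfrak m(F)=\sum_{w\in M_L}d(w)\mathfrak m_w(F)$ is finite. It is independent of $L$, and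
$$\mathfrak m(F)=\lim_kQ^{-kn}h\bigl((N_1\cdots N_n)^kF\bigr)\ge0,$$
because only the bad places and those with $M_w(F)\ne0$ contribute, a finite set independent of $k$. Also $\mathfrak m(c)=0$. Hence if $\mathfrak m(F)=0$, every irreducible factor of $F$ has $\mathfrak m=0$.

**(M3)** In one variable, (7) reads $\mathfrak m_v\bigl(c\prod_{j\le N}(x-\xi_j)\bigr)=\log|c|_v+N\kappa_v+\sum_jg_v(\xi_j)$. Summing over places, $\mathfrak m=\sum_j\hat h(\xi_j)$. So $\mathfrak m=0$ if and only if all $\xi_j\in T$.

**(M4)** Let $\ell$ be the leading coefficient of $F$ in $x_1$, $N=\deg_1F$, and $F_k=(N_2\cdots N_n)^kF=\ell_k\prod_{j\le N_k}(x_1-\xi_j^{(k)})$; here $\ell_k=(N_2\cdots N_n)^k\ell$ and $N_k=NQ^{k(n-1)}$. Apply (7) to $F_k$, divide by $Q^{k(n-1)}$, and let $k\to\infty$, taking the iterated limit: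
$$\mathfrak m_v(F)=\mathfrak m_v(\ell)+N\kappa_v+\Delta_v,\qquad\Delta_v=\lim_kQ^{-k(n-1)}\sum_jg_v(\xi^{(k)}_j)\ge0.\tag{8}$$
The limit $\Delta_v$ exists because the other terms converge; by (8) it depends only on the restriction of $v$ to a field $L$ of definition of $F$. Summing, $\mathfrak m(F)=\mathfrak m(\ell)+\sum_wd(w)\Delta_w$. Thus if $\mathfrak m(F)=0$, then $\mathfrak m(\ell)=0$, all $\Delta_v=0$, and $\mathfrak m_v(F)=\mathfrak m_v(\ell)+N\kappa_v$ for every $v$. The same holds for any other variable in place of $x_1$.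

## 5. Small hypersurfaces have $\mathfrak m(F)=0$

**Proposition 4.** Let $X=\{F=0\}$ with $F$ irreducible, $\delta_i=\deg_iF$. If $\{P\in X:\hat h(P)<\varepsilon\}$ is dense in $X$, then $\mathfrak m(F)\le(\sum_i\delta_i)\varepsilon$. In particular, if $X$ is small, then $\mathfrak m(F)=0$.

*Proof.* We apply Lemma 3 to $\phi_{a^k}(X)$. Let $|h-\hat h|\le C$ on $K^{\rm alg}$ and $F^{(k)}=(N_1\cdots N_n)^kF$. Then $F^{(k)}(y)$ is the product of $F(\eta)$ over the tuples $\eta$ with $\phi_{a^k}(\eta_i)=y_i$, so its zero set is $\phi_{a^k}(X)$. This is closed and irreducible, as $\phi_{a^k}$ is a finite map. So $F^{(k)}=cG^e$ with $G$ irreducible. The points $\phi_{a^k}(P)$ with $P \in X$, $\hat h(P)<\varepsilon$ are dense in $\{G=0\}$, and the sum of the Weil heights of their coordinates is at most $Q^k\varepsilon+nC$. By Lemma 3,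
$$h(F^{(k)})=e\,h(G)\le\Bigl(\sum_i\deg_iF^{(k)}\Bigr)(Q^k\varepsilon+nC)=Q^{k(n-1)}\Bigl(\sum_i\delta_i\Bigr)(Q^k\varepsilon+nC).$$
Divide by $Q^{kn}$ and let $k\to\infty$, using (M2). $\square$

*Example.* Suppose the line $y=\delta x$, $\delta\ne0$, is small. Then $\mathfrak m(y-\delta x)=0$. By (M4) in $y$, $\mathfrak m_v=\kappa_v$; by (M4) in $x$, $\mathfrak m_v=\log|\delta|_v+\kappa_v$. So $|\delta|_v=1$ for all $v$ and $\delta\in\bar{\mathbb F}$, for every $\phi$.

For $y=x^2$ and the Carlitz module, all $\kappa_v=0$ and (M4) gives $0=0$. So leading coefficients alone do not suffice; we must put values into the equation.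

## 6. Substituting a torsion value: one place is not enough

**Proposition 5.** Let $F\in K^{\rm alg}[u,x_2,\dots,x_n]$ be irreducible, $n\ge2$, $\mathfrak m(F)=0$, $F\notin K^{\rm alg}[u]$, and $\beta\in T$. Then $F_\beta:=F(\beta,x_2,\dots,x_n)\ne0$, $\mathfrak m(F_\beta)=0$, and $\mathfrak m_v(F_\beta)=\mathfrak m_v(F)$ for every place $v$ of $K^{\rm alg}$.

By (M1) and (M2) the same then holds for any nonzero $F$ with $\mathfrak m(F)=0$ that has no irreducible factor in $K^{\rm alg}[u]$: apply the proposition to each factor.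

*Example.* For the Carlitz module the curve $y=x^2$ is not small, for any $p$. Otherwise $\mathfrak m(y-x^2)=0$, and Proposition 5 with $u=x$ gives $\mathfrak m(y-\beta^2)=0$, so $\beta^2\in T$ for every $\beta\in T$, by (M3). Take $\beta=\xi$ with $\xi^{q-1}=-\theta$, a root of $\phi_t$, and a place with $|\theta|>1$. If $|x|^{q-1}>|\theta|$, then $|\phi_t(x)|=|x|^q>|x|$; so $|\phi_{t^k}(x)|=|x|^{q^k}\to\infty$ and $x\notin T$. Since $|\xi^2|^{q-1}=|\theta|^2>|\theta|$, we get $\xi^2\notin T$, a contradiction.

**What a direct argument would need.** Let $F_k=\ell_k\prod_i(u-\xi_i)$ be as in (M4) with $x_1=u$. Norms in the $x_j$ commute with $u=\beta$, so $\mathfrak m_v(F_\beta)$ is computed from $F_k(\beta,\cdot)=\pm\ell_k\prod_i(\xi_i-\beta)$. We want $\mathfrak m_v(F_\beta)\le\mathfrak m_v(\ell)+N\kappa_v$, that is: the average of $\log|\xi_i-\beta|$ tends to a number at most $\kappa_v$. What (M4) offers is that the average of $g_v(\xi_i)$ tends to $0$. The natural attempt is to deduce the former from the latter at each $v$ separately. This is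 impossible. For the Carlitz module all $\kappa_v=0$; at a place with $|\theta|>1$, the above $\xi$ has $g_v(\xi)=0$, while
$$\log|\xi-0|=\frac{\log|\theta|}{q-1}>0=\kappa_v .$$
So roots concentrated at $\xi$ satisfy the hypothesis at $v$ and violate the conclusion for $\beta=0$. The polynomial $u-\xi$ does have $\mathfrak m=0$; it is excluded by the hypothesis $F\notin K^{\rm alg}[u]$, and this hypothesis has to be used.

**The idea.** If $F\notin K^{\rm alg}[u]$, the roots $\xi$ move with $x'=(x_2,\dots,x_n)$. Take a second, independent copy $x''$ of these variables. The resultant $R(x',x'')$ of $F(u,x')$ and $F(u,x'')$ is then nonzero, and so $\mathfrak m(R)\ge0$: a global lower bound on the averages of $\log|\xi'-\xi''|$. An ultrametric energy inequality gives the opposite bound at each place. So equality holds at all places, and perturbing the root measure by a small mass at $\beta$ gives the bound for $\log|\xi-\beta|$.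

## 7. Two independent copies and an energy inequality

The first tool tells how an additive polynomial acts on discs.

**Lemma 6.** Let $\Omega$ be an algebraically closed non-archimedean valued field, $P=\sum c_iX^{p^i}\ne0$ over $\Omega$, and $r,s>0$ with $\max|c_i|r^{p^i}=s$. For $\xi\in\Omega$, with $\eta$ running over the roots of $P$ with multiplicity,
$$\sum_\eta\log\max(|\xi-\eta|,r)=\log\max(|P(\xi)|,s)-\log|\mathrm{lead}\,P|.\tag{9}$$
With $D(\rho)=\{|x|\le\rho\}$: $\{|P|\le s\}=\ker P+D(r)$ and $P(D(r))=D(s)$.

*Proof.* Use the multiplicative norm $|\sum b_iz^i|=\max|b_i|r^i$ on $\Omega[z]$. Then $\xi+z-\eta$ has norm $\max(|\xi-\eta|,r)$. Also $\mathrm{lead}(P)\prod_\eta(\xi+z-\eta)=P(\xi+z)=P(\xi)+P(z)$ has norm $\max(|P(\xi)|,s)$, since $P(z)$ has no constant term. This is (9).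

In the second claim $\supseteq$ is clear. Suppose $|\xi-\eta|>r$ for all $\eta$. Pick $r'>r$ with $|\xi-\eta|>r'$ for all $\eta$, and let $s'>s$ correspond to $r'$. By (9) for $r'$, $\log\max(|P(\xi)|,s')=\log|\mathrm{lead}\,P|+\sum_\eta\log|\xi-\eta|=\log|P(\xi)|$, so $|P(\xi)|\ge s'>s$. Finally, $P(D(r))\subset D(s)$ is clear. If $y\in D(s)$, choose $\xi$ with $P(\xi)=y$; then $\xi-\eta\in D(r)$ for some root $\eta$, and $P(\xi-\eta)=y$. $\square$

*Proof of Proposition 5.* If $F_\beta=0$, then $(u-\beta)\mid F$ and $F\in K^{\rm alg}[u]$, which is excluded. Let $N=\deg_uF$. If $N=0$, then $F_\beta=F$. Let $N\ge1$, and let $\ell(x')$ be the leading coefficient of $F$ in $u$.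

**Step 1: the resultant and two limits.** This step expresses what we want through averages over roots. Put $R(x',x'')=\mathrm{Res}_u(F(u,x'),F(u,x''))$. If $R=0$, there is a common root $\xi$, algebraic over both $K^{\rm alg}(x')$ and $K^{\rm alg}(x'')$. As $x',x''$ are algebraically independent of each other, $\xi\in K^{\rm alg}$; then $F(\xi,x')=0$ and $(u-\xi)\mid F$, excluded as before. So $R\ne0$.

Fix $v$. Let $F_k,\ell_k,N_k=NQ^{k(n-1)}$ be as in (M4) with $x_1=u$. Let $\Omega$ be an algebraically closed valued extension of $K^{\rm alg}(x',x'')$ with the Gauss absolute value, and let $\xi_i',\xi_i''$ ($i\le N_k$) be the roots in $\Omega$ of $F_k(u,x')$, $F_k(u,x'')$. We have $F_k(u,x')=\prod_{\eta'}F(u,\eta')$ over the tuples with $\phi_{a^k}(\eta')=x'$, and each factor has $u$-degree exactly $N$. The resultant is multiplicative in each argument, so $\mathrm{Res}_u(F_k(u,x'),F_k(u,x''))=\prod_{\eta',\eta''}R(\eta',\eta'')$. This is the result of applying to $R$ all its $2(n-1)$ norms, $k$ times each; in particular it is nonzero. It also equals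 $\ell_k(x')^{N_k}\ell_k(x'')^{N_k}\prod_{i,j}(\xi_i'-\xi_j'')$. Likewise $(N_2\cdots N_n)^kF_\beta=F_k(\beta,x')=\pm\ell_k\prod_i(\xi_i'-\beta)\neq0$. Put
$$I_k=N_k^{-2}\sum_{i,j}\log|\xi_i'-\xi_j''|,\qquad J_k=N_k^{-1}\sum_i\log|\xi_i'-\beta|.$$
Take logarithms, divide by $Q^{2k(n-1)}$ and $Q^{k(n-1)}$ respectively, and let $k\to\infty$. The limits $I=\lim I_k$ and $J=\lim J_k$ exist, and
$$\mathfrak m_v(R)=2N\mathfrak m_v(\ell)+N^2I,\qquad\mathfrak m_v(F_\beta)=\mathfrak m_v(\ell)+NJ.\tag{10}$$

**Step 2: balls with centers in $K^{\rm alg}$.** This step sets up an energy that does not distinguish the two copies. Let $l\ge1$, $b=a^l$, $\phi_b=\sum b_i\tau^i$, and let $r=r_l$ be defined by $\max_i|b_i|r^{q^i}=1$. Let $\mu$ be the uniform probability measure on the roots $\eta\in K^{\rm alg}$ of $\phi_b$ (with multiplicity), $\nu',\nu''$ those on the $\xi_i'$ and on the $\xi_i''$, and $\delta_\beta$ the unit mass at $\beta$. Choose $R_0>r$ larger than all $|\xi_i'|,|\xi_i''|,|\beta|,|\eta|$. In this proof a ball of radius $\rho$ is a set $\{z\in\Omega:|z-c|\le\rho\}$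 with center $c\in K^{\rm alg}$; balls of equal radius are equal or disjoint. Let $e_\rho(x,y)=\sum_U1_U(x)1_U(y)$ over the balls $U$ of radius $\rho$; it is $1$ if some such ball contains both $x$ and $y$, and $0$ otherwise. It is non-decreasing in $\rho$. For $x,y$ among the finitely many points $\xi_i',\xi_i'',\beta,\eta$ put
$$E(x,y)=-\log R_0+\int_r^{R_0}e_\rho(x,y)\frac{d\rho}\rho.$$
If $e_\rho(x,y)=1$, then $|x-y|\le\rho$; hence $E(x,y)\le-\log\max(|x-y|,r)$. Equality holds if $x$ or $y$ lies in $K^{\rm alg}$, because then that point can serve as center.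

The reason for restricting the centers is that $\nu'(U)=\nu''(U)$ for every ball $U$. Indeed, write $F_k(c+z,x')=\sum d_jz^j$ with $d_j\in K^{\rm alg}[x']$. The number of roots in $\{|z-c|\le\rho\}$ is the largest $j$ for which $|d_j|\rho^j$ is maximal: this largest index is additive under multiplication of polynomials, and for a linear factor $z-\zeta$ it is $1$ if $|\zeta|\le\rho$ and $0$ otherwise. Since $c\in K^{\rm alg}$, the Gauss norms $|d_j|$ are the same for $x'$ and for $x''$. Write $\nu(U)$ for the common value.

**Step 3: the energy inequality.** This step turns positivity of a sum of squares into an upper bound for $I_k+2\varepsilon J_k$. Let $\varepsilon\ge0$ and put $\lambda'=\nu'+\varepsilon\delta_\beta-(1+\varepsilon)\mu$, $\lambda''=\nu''+\varepsilon\delta_\beta-(1+\varepsilon)\mu$. Both have total mass $0$, and $\lambda'(U)=\lambda''(U)=:\lambda(U)$ for every ball. Integrate $E$ against $\lambda'\times\lambda''$; the constant $-\log R_0$ drops out, and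
$$E(\lambda',\lambda'')=\int_r^{R_0}\sum_U\lambda(U)^2\,\frac{d\rho}\rho\ge0.$$
For the same reason $E(\nu',\cdot)=E(\nu'',\cdot)=:E(\nu,\cdot)$ against $\beta$ and $\mu$. Expanding,
$$E(\nu',\nu'')+2\varepsilon E(\nu,\beta)+\varepsilon^2E(\beta,\beta)-2(1+\varepsilon)E(\nu,\mu)-2\varepsilon(1+\varepsilon)E(\beta,\mu)+(1+\varepsilon)^2E(\mu,\mu)\ge0.$$
Here $E(\nu',\nu'')\le-I_k$, $E(\nu,\beta)\le-J_k$ and $E(\beta,\beta)=-\log r$. Put $\Lambda=Q^{-l}\log|\mathrm{lead}\,\phi_b|=-\kappa_v(1-Q^{-l})$, by (3). By Lemma 6 with $s=1$, $E(x,\mu)=-Q^{-l}\log^+|\phi_b(x)|+\Lambda$, and so $E(\mu,\mu)=\Lambda$. The coefficient of $\Lambda$ in the sum is $-2(1+\varepsilon)-2\varepsilon(1+\varepsilon)+(1+\varepsilon)^2=-(1+\varepsilon)^2$. Therefore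
$$I_k+2\varepsilon J_k\le-\varepsilon^2\log r_l+2(1+\varepsilon)Q^{-l}\Bigl[N_k^{-1}\sum_i\log^+|\phi_b(\xi_i')|+\varepsilon\log^+|\phi_b(\beta)|\Bigr]-(1+\varepsilon)^2\Lambda.\tag{11}$$

**Step 4: letting $k\to\infty$.** This step removes the roots from the right side. By (2), $\log^+|\phi_b(\xi)|\le Q^lg_v(\xi)+C_v'$. We have $g_v(\beta)=0$ since $\beta\in T$, and $N_k^{-1}\sum_ig_v(\xi_i')\to\Delta_v/N=0$ by (M4), since $\mathfrak m(F)=0$. Next, $r_l\ge\alpha^{-l}$ with $\alpha=\max(1,\max|a_i|_v)$. Indeed $\phi_a(D(\rho))\subset D(\alpha\rho)$ for $\rho\le1$, so $\phi_b(D(\alpha^{-l}))\subset D(1)$. By Lemma 6 the left side is the disc of radius $\max_i|b_i|\alpha^{-lq^i}$, and the value group is dense, so this radius is at most $1$. Hence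
$$I+2\varepsilon J\le\varepsilon^2\,l\log\alpha+2(1+\varepsilon)^2C_v'Q^{-l}+(1+\varepsilon)^2\kappa_v(1-Q^{-l}).\tag{12}$$

**Step 5: the product formula forces equality for $I$.** Take $\varepsilon=0$ and $l\to\infty$ in (12): $I\le\kappa_v$, so $\mathfrak m_v(R)\le2N\mathfrak m_v(\ell)+N^2\kappa_v$ for every $v$. Let $L\supseteq K$ be finite and contain $\beta$ and the coefficients of $F$; sum over $w\in M_L$. By (M2), (3) and (M4),
$$0\le\mathfrak m(R)\le2N\mathfrak m(\ell)+0=0.$$
So equality holds at every place, that is, $I=\kappa_v$ for every $v$.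

**Step 6: the first order term in $\varepsilon$.** Now put $\varepsilon=Q^{-l/2}$ in (12), so that $Q^{-l}=\varepsilon^2$; subtract $I=\kappa_v$ and divide by $2\varepsilon$. Since $(1+\varepsilon)^2(1-\varepsilon^2)-1=2\varepsilon-2\varepsilon^3-\varepsilon^4$,
$$J\le\tfrac12\varepsilon\,l\log\alpha+(1+\varepsilon)^2C_v'\varepsilon+\kappa_v\bigl(1-\varepsilon^2-\tfrac12\varepsilon^3\bigr)\longrightarrow\kappa_v\qquad(l\to\infty),$$
because $l\,Q^{-l/2}\to0$. By (10) and (M4), $\mathfrak m_v(F_\beta)\le\mathfrak m_v(\ell)+N\kappa_v=\mathfrak m_v(F)$ for all $v$. Summing, $0\le\mathfrak m(F_\beta)\le\mathfrak m(F)=0$, so equality holds at every place. $\square$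

We shall substitute several torsion values one after another, and must avoid running into factors $z_k-c$.

**Lemma 7.** Let $F\in K^{\rm alg}[z_1,\dots,z_s,w_1,\dots,w_t]$ be irreducible, $\mathfrak m(F)=0$, $F\notin K^{\rm alg}[z]$. There is a proper closed $E\subset\mathbb A^s$ such that for all $\beta\in T^s\setminus E$: $F(\beta,w)\ne0$, $\mathfrak m(F(\beta,w))=0$, and $\mathfrak m_v(F(\beta,w))=\mathfrak m_v(F)$ for all $v$.

*Proof.* For $1\le k\le s$ let $S_k=\{c\in\mathbb A^k:F(c,z_{k+1},\dots,z_s,w)\equiv0\}$, a closed set. Its dimension is at most $k-2$. Otherwise it contains a hypersurface, whose irreducible equation $e\in K^{\rm alg}[z_1,\dots,z_k]$ divides all coefficients of $F$ as a polynomial in the remaining variables; then $e\mid F$, so $F\in K^{\rm alg}[z]$. Let $E_k\subset\mathbb A^{k-1}$ be the closure of the projection of $S_k$ (a proper subset; empty for $k=1$), and $E=\bigcup_kE_k\times\mathbb A^{s-k+1}$. If $\beta\notin E$, then for each $k$ no $c$ satisfies $(\beta_1,\dots,\beta_{k-1},c)\in S_k$, so $F(\beta_1,\dots,\beta_{k-1},z_k,\dots)$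 is nonzero without factor $z_k-c$, $c\in K^{\rm alg}$. Apply Proposition 5, in its form for reducible polynomials, with $u=z_k$ for $k=1,\dots,s$ successively. $\square$

## 8. A polynomial of constant absolute values on torsion forces isotriviality

This is the only place where non-isotriviality is exploited.

**Lemma 8.** Let $P\in K^{\rm alg}[z_1,\dots,z_s]$ be non-constant and $E\subsetneq\mathbb A^s$ closed. If for every place $v$ of $K^{\rm alg}$ the value $|P(\beta)|_v$ is nonzero and the same for all $\beta\in T^s\setminus E$, then $\phi$ is isotrivial.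

For $\phi_t=\tau$ the polynomial $P=z$ is an example, with $T=\bar{\mathbb F}$ and $E=\{0\}$.

*Proof.* **Step 1: reduction to one variable.** Say $P=\sum_jp_j(z_2,\dots,z_s)z_1^j$ with top coefficient $p_J\ne0$, $J\ge1$. Let $E\subset\{\epsilon=0\}$ with $0\ne\epsilon=\sum_j\epsilon_j(z_2,\dots,z_s)z_1^j$, $\epsilon_I\ne0$. As $T$ is infinite, $T^{s-1}$ is dense, and there is $\beta'\in T^{s-1}$ with $p_J(\beta')\epsilon_I(\beta')\ne0$. Then $P(z_1,\beta')$ is non-constant, and $(z_1,\beta')\in E$ for finitely many $z_1$ only. So let $s=1$ and $E$ finite.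

**Step 2: an additive polynomial with $\psi_1(T)\subset\bar{\mathbb F}$.** Divide $P$ by one of its values on $T\setminus E$. We get a non-constant polynomial whose values on $T\setminus E$ have absolute value $1$ at all places. So there are pairs $(\psi,S)$ with $\psi$ non-constant, $S$ finite and $\psi(T\setminus S)\subset\bar{\mathbb F}$. Choose one with $\deg\psi$ minimal. For $\beta\in T$ the polynomial $\psi(z+\beta)-\psi(z)$ has smaller degree and maps $T\setminus(S\cup(S-\beta))$ into $\bar{\mathbb F}$, so it is constant. Hence $\psi_1=\psi-\psi(0)$ satisfies $\psi_1(z+\beta)=\psi_1(z)+\psi_1(\beta)$ for $\beta\in T$. As $T$ is infinite, $\psi_1$ is additive, and it is nonzero. For $\alpha\in T$ choose $\beta\in T$ with $\beta,\alpha+\beta\notin S$; then $\psi_1(\alpha)=\psi(\alpha+\beta)-\psi(\beta)\in\bar{\mathbb F}$.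

**Step 3: at each place, one $\phi_b$ maps a disc $D(s)$ containing $T$ onto itself.** Fix $v$; discs $D(\rho)$ are in $K^{\rm alg}$. Write $\psi_1=\sum c_iX^{p^i}$ and define $\rho_0$ by $\max|c_i|\rho_0^{p^i}=1$. Since $|\psi_1|\le1$ on $T$, Lemma 6 gives $T\subset\ker\psi_1+D(\rho_0)$; so $T_0=T\cap D(\rho_0)$ has finite index in $T$. If $\alpha\in T$ and $|\alpha|<\rho_0$, then $|\psi_1(\alpha)|<1$; as $\psi_1(\alpha)\in\bar{\mathbb F}$, it is $0$. Thus $T\cap\{|x|<\rho_0\}$ is finite.

Let $s=\sup_{\alpha\in T}|\alpha|$. Then $0<s<\infty$, by (2) and $g_v=0$ on $T$. Choose a non-constant $b\in A$ with $T=\phi[b]+T_0$: take a non-constant multiple of a product of annihilators of coset representatives of $T/T_0$. For $l\ge1$ let $r_l$ correspond to the value $s$ for $\phi_{b^l}$ as in Lemma 6. Since $|\phi_{b^l}|\le s$ on $T$, $T\subset\phi[b^l]+D(r_l)$. So $T\cap D(r_l)$ has finite index in $T$ and is infinite; hence $r_l\ge\rho_0$. By Lemma 6, $\phi_{b^l}(D(\rho_0))=D(R_l)$ with $R_l\le s$. On the other hand,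
$$T=\phi_{b^l}(T)=\phi_{b^l}(\phi[b^l]+T_0)=\phi_{b^l}(T_0)\subset D(R_l),$$
so $R_l\ge s$. Hence $R_l=s$ for all $l\ge1$, and $\phi_b(D(s))=\phi_b(\phi_b(D(\rho_0)))=\phi_{b^2}(D(\rho_0))=D(s)$.

**Step 4: the same for every non-constant $e$.** Let $e\in A$ be non-constant, $\phi_e=\sum e_i\tau^i$ with leading coefficient $e_{\rm top}$ and $Q_e=\deg\phi_e$. Suppose $\phi[e]\subset D(s)$ and $\phi_e(D(s))=D(s)$. By Lemma 6 and the density of the value group, $\max_i|e_i|s^{q^i}=s$. The left side is the norm of radius $s$ of $\phi_e=e_{\rm top}\prod(X-\eta)$, which is $|e_{\rm top}|s^{Q_e}$ because all $|\eta|\le s$. So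
$$|e_{\rm top}|\,s^{Q_e-1}=1,\qquad|e_i|\,s^{q^i-1}\le1\ \ \text{for all }i.\tag{13}$$
This applies to $e=b$, since $\phi[b]\subset T\subset D(s)$. Hence for $|x|>s$ the top term of $\phi_b(x)$ dominates, $|\phi_b(x)|=s(|x|/s)^{Q_b}$, and the iterates are unbounded. So $D(s)=\{x:\sup_l|\phi_{b^l}(x)|<\infty\}$. Now let $e$ be any non-constant element. It is bounded on bounded sets, $|\phi_e(y)|\to\infty$ as $|y|\to\infty$, and it commutes with $\phi_b$. So $(\phi_{b^l}(x))_l$ is bounded if and only if $(\phi_e\phi_{b^l}(x))_l=(\phi_{b^l}\phi_e(x))_l$ is; that is, $\phi_e^{-1}(D(s))=D(s)$. As $\phi_e$ is surjective, both assumptions hold for $e$. So (13) holds for all non-constant $e$, with $s=s_v$ independent of $e$.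

**Step 5: a global scaling.** All this holds at every $v$. Fix one non-constant $e$ and $c\in K^{\rm alg}$ with $e_{\rm top}c^{Q_e-1}=1$; then $|c|_v=s_v$ for all $v$. By (13), for each non-constant $e'\in A$ the coefficients $e'_ic^{q^i-1}$ of $c^{-1}\phi_{e'}c$ have absolute value $\le1$ at all places, so they lie in $\bar{\mathbb F}$. For constant $e'$, $\phi_{e'}\in\bar{\mathbb F}$ by (F2). So $\phi$ is isotrivial. $\square$

## 9. Small varieties are cosets when $\phi$ is not isotrivial

**Proposition 9.** Let $\phi$ be non-isotrivial and $X\subset\mathbb G_a^{d+1}$ a small irreducible hypersurface, with coordinates $(x,y)=(x_1,\dots,x_d,y)$, $d\ge1$, such that $x_1,\dots,x_d$ are algebraically independent on $X$. Then there is a connected closed subgroup $H$ with $X=P+H$ for every $P\in X$.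

*Proof.* **Step 1: the variety of differences.** If $X$ is a coset, then $X-P$ does not depend on $P\in X$. We encode all $X-P$ in one hypersurface. Let $Z\subset\mathbb G_a^{2d+1}$ be the closure of the image of $X\times X$ under $((x,y),(x',y'))\mapsto(x,\alpha,u)=(x,x'-x,y'-y)$. It is irreducible and small. The functions $x,\alpha$ are independent on $Z$ and $u$ is algebraic over them, so $Z=\{G(x,\alpha,u)=0\}$ with $G$ irreducible and involving $u$; and $\mathfrak m(G)=0$ by Proposition 4. Taking equal points, $G(x,0,0)\equiv0$.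

**Step 2: $G\in K^{\rm alg}[\alpha,u]$.** Suppose not. Then $\mathcal G(x,\alpha):=G(x,\alpha,0)\ne0$, since otherwise $u\mid G$ and $G=cu$. Let $\Pi(\alpha)\ne0$ be the iterated leading coefficient of $\mathcal G$ in $x_1$, then $x_2$, and so on to $x_d$, and let $D$ be the sum of the successive degrees.

First put torsion values into $\alpha$. As $G\notin K^{\rm alg}[\alpha]$, Lemma 7 with $z=\alpha$, $w=(x,u)$ says: for $\beta\in T^d$ outside a proper closed set, $G_\beta=G(x,\beta,u)\ne0$, $\mathfrak m(G_\beta)=0$ and $\mathfrak m_v(G_\beta)=\mathfrak m_v(G)$ for all $v$. Next put $u=0$. The set $\{(\alpha,u):G(x,\alpha,u)\equiv0\text{ in }x\}$ has dimension at most $d-1$; otherwise it contains a hypersurface, whose equation divides $G$, and $G\in K^{\rm alg}[\alpha,u]$. So for $\beta$ outside a further proper closed set, $G_\beta$ has no factor $u-c$. Proposition 5, with the torsion value $0$ for $u$, gives $G(x,\beta,0)\ne0$, $\mathfrak m(G(x,\beta,0))=0$ and $\mathfrak m_v(G(x,\beta,0))=\mathfrak m_v(G)$.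

Now read off leading coefficients. If also $\Pi(\beta)\ne0$, then $G(x,\beta,0)$ has iterated leading coefficient $\Pi(\beta)$ with the same successive degrees, and repeated use of (M4) gives $\mathfrak m_v(G(x,\beta,0))=\log|\Pi(\beta)|_v+D\kappa_v$. Thus
$$|\Pi(\beta)|_v=\exp(\mathfrak m_v(G)-D\kappa_v)$$
for all $v$ and all $\beta\in T^d$ outside a proper closed set. As $\phi$ is not isotrivial, Lemma 8 shows that $\Pi$ is constant. But $\Pi(0)$ is a coefficient of $\mathcal G(x,0)=G(x,0,0)\equiv0$, so $\Pi(0)=0$, contradicting $\Pi\ne0$.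

**Step 3: the stabilizer.** For $P\in X$ we now have $X-P\subset Z_0:=\{(\alpha,u):G(\alpha,u)=0\}$. Both are irreducible closed of dimension $d$, so $X-P=Z_0$ for all $P\in X$. Put $\mathrm{Stab}(X)=\{g:g+X=X\}$. From $X-P=X-P'$ we get $P'-P\in\mathrm{Stab}(X)$ for all $P,P'\in X$. So $X-P\subset\mathrm{Stab}(X)\subset X-P$, the last inclusion because $g+P\in X$. Hence $X=P+H$ with $H=\mathrm{Stab}(X)=Z_0$, closed and irreducible. $\square$

**Corollary 10.** Let $\phi$ be non-isotrivial, $X\subset\mathbb G_a^n$ small, $1\le d=\dim X<n$, coordinates ordered so that $x_1,\dots,x_d$ are independent on $X$. For $j>d$ let $X_j$ be the closure of the image of $X$ in coordinates $(x_1,\dots,x_d,x_j)$, so $X_j=P_j+H_j$ for all $P_j\in X_j$ by Proposition 9. Then $X=P+H$ for every $P\in X$, where $H$ is the identity component of $\mathcal H=\{x:(x_1,\dots,x_d,x_j)\in H_j\ \forall j>d\}$, and $\dim H=d$. Each $H_j\to\mathbb G_a^d$ is surjective with finite kernel.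

*Proof.* The $X_j$ are small hypersurfaces. The image of $H_j\to\mathbb G_a^d$ is a closed subgroup, and it is dense because $X_j$ dominates $\mathbb A^d$; so the map is surjective, with finite kernel as $\dim H_j=d$. Hence $\mathcal H\to\mathbb G_a^d$ has finite kernel and $\dim\mathcal H\le d$. Now $X-P$ is irreducible, closed, of dimension $d$, contains $0$, and lies in $\mathcal H$. So it is a component of $\mathcal H$ through $0$, that is, $\mathcal H^0=H$. $\square$

## 10. Additive polynomials that preserve torsion

It remains to find an endomorphism that preserves $H$, and to make the translation torsion. The second example of Section 1 warns us that the $\phi_a$ themselves need not preserve $H$. Let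
$$\mathcal E=\{e\in K^{\rm alg}\{\sigma\}:e(T)\subset T\},\qquad\mathcal E_L=\mathcal E\cap L\{\sigma\}\quad(L/K\text{ finite}).$$
These are rings containing $\phi_A$, and domains, since degrees in $\sigma$ add. For $\phi_t=\tau+\theta\tau^3$ and $\zeta\in\mathbb F_{q^2}\setminus\mathbb F_q$ we saw $\zeta\in\mathcal E$: it commutes with $\phi_{t^2}$ but not with $\phi_t$. For $e\ne0$ let $\deg e$ be the degree in $x$. We look for elements that commute with everything.

**Lemma 11.** For every finite $L/K$, the center of $\mathcal E_L$ contains an $f$ of positive degree in $\tau$, and every such central $f$ lies in $\mathrm{End}(\phi)$. For $0\ne e\in\mathcal E$ and $x\in K^{\rm alg}$, $\hat h(e(x))=\deg(e)\hat h(x)$. In particular $e(x)\in T\iff x\in T$, and $\ker e\subset T$.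

*Proof.* **Step 1: $\mathcal E_L$ is thin.** We bound the number of elements of given degree. Let $0\ne e\in\mathcal E$ have degree $p^k$ and leading coefficient $c$. The graph $y-e(x)=0$ contains the dense set $\{(\alpha,e(\alpha)):\alpha\in T\}$ of points of height $0$. So it is small, and $\mathfrak m(y-e(x))=0$. By (M4) in $y$ and in $x$, $\kappa_v=\mathfrak m_v(y-e(x))=\log|c|_v+p^k\kappa_v$. So $|c|_v$ depends only on $k$ and $v$. Two elements of $\mathcal E_L$ of equal degree therefore have leading coefficients whose ratio lies in the finite field $k_L=L\cap\bar{\mathbb F}$. In particular (comparing with $1$) elements of degree $0$ in $\sigma$ lie in $k_L$. Hence $\dim_{\mathbb F_p}\{e\in\mathcal E_L:\deg_\sigma e\le k\}\le(k+1)[k_L:\mathbb F_p]$.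

**Step 2: $\mathcal E_L$ satisfies a polynomial identity.** Let $\mathcal B=\mathbb F_p[\phi_a]\subset\mathcal E_L$, a commutative polynomial ring, and $\rho=\deg_\sigma\phi_a$. Let $e_1,\dots,e_M\in\mathcal E_L$ be left $\mathcal B$-independent, of $\sigma$-degree $\le k_0$. The $M(J+1)$ elements $\phi_a^je_i$, $0\le j\le J$, are independent over $\mathbb F_p$, so $M(J+1)\le(\rho J+k_0+1)[k_L:\mathbb F_p]$ for all $J$, and $M\le\rho[k_L:\mathbb F_p]$. Thus $V=\mathrm{Frac}(\mathcal B)\otimes_{\mathcal B}\mathcal E_L$ is finite-dimensional over $\mathrm{Frac}(\mathcal B)$. It contains $\mathcal E_L$, which is torsion-free over $\mathcal B$, being a domain. Right multiplication is left $\mathcal B$-linear and embeds the opposite ring $\mathcal E_L^{op}$ in $\mathrm{End}_{\mathrm{Frac}\mathcal B}(V)$, a matrix ring over a commutative field. By the Amitsur–Levitzki theorem this matrix ring satisfies a standard identity. So $\mathcal E_L^{op}$ does, and so does $\mathcal E_L$, because reversing the order of the variables changes a standard polynomial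 at most by a sign.

**Step 3: the center.** Posner's theorem says that if $\mathcal R$ is a prime ring with a polynomial identity and center $C$, then $\mathcal R(C\setminus0)^{-1}$ is finite-dimensional over $\mathrm{Frac}(C)$ (McConnell–Robson, *Noncommutative Noetherian Rings*, 13.6.5). A domain is prime, so this applies to $\mathcal E_L$. If its center $C$ consisted of $0$ and elements of degree $0$ in $\sigma$, then $C\subset k_L$ would be a finite field, and $\mathcal E_L=\mathcal E_L(C\setminus0)^{-1}$ would be finite; but it contains all powers of $\phi_a$. So there is a central $f=\sum f_i\sigma^i$ of positive degree. A central $f$ commutes with $\phi_A$. Commuting with $\phi(\mathbb F_q)=\mathbb F_q$ gives $f_i(\lambda^{p^i}-\lambda)=0$ for all $\lambda\in\mathbb F_q$, so $f_i=0$ unless $p^i$ is a power of $q$. Hence $f\in L\{\tau\}$, so $f\in\mathrm{End}(\phi)$.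

**Step 4: heights.** For $0\ne e\in K^{\rm alg}\{\sigma\}$, (1) and the boundedness of $\hat h-h$ give $|\hat h(e(z))-\deg(e)\hat h(z)|\le C_e$ on $K^{\rm alg}$. If $0\ne f\in\mathrm{End}(\phi)$, apply this to $f$ at $z=\phi_{a^k}(x)$, use $f\phi_{a^k}=\phi_{a^k}f$, divide by $Q^k$, and let $k\to\infty$:
$$\hat h(f(x))=\deg(f)\hat h(x)\qquad(0\ne f\in\mathrm{End}(\phi)).\tag{14}$$
For $0\ne e\in\mathcal E$, let $L\supseteq K$ contain its coefficients, $f$ be central in $\mathcal E_L$ of positive degree, and $z=f^k(x)$. Since $ef^k=f^ke$, (14) gives $\deg(f)^k\,|\hat h(e(x))-\deg(e)\hat h(x)|\le C_e$. Let $k\to\infty$. The last assertion follows because $\hat h$ vanishes exactly on $T$. $\square$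

**Lemma 12.** Let $H\subset\mathbb G_a^N$ ($N\ge2$) be a connected closed subgroup of codimension $1$ which is small. Then $H$ is the identity component of $\{\sum_ie_i(z_i)=0\}$ for some $e_i\in\mathcal E$, with $e_i\ne0$ for every variable $z_i$ occurring in the irreducible equation $F$ of $H$.

*Proof.* **Step 1: $F$ is additive.** For $h\in H$, $F(x+h)$ is a constant multiple of $F$, hence equal to $F(x)$ by comparing top-degree parts. So $F(x+y)-F(x)$ vanishes on $\mathbb A^N\times H$ and equals $F(y)U(x,y)$. Comparing degrees in $y$, $U=U(x)$. The total degree of $F(x+y)-F(x)$ in $(x,y)$ is at most $\deg F$, so $U$ is constant. Putting $x=0$ and using $F(0)=0$, $U=1$. So $F=\sum f_i(z_i)$ with $f_i\in K^{\rm alg}\{\sigma\}$. As $F$ is irreducible, it is not a $p$-th power, so some $f_i$, say $f_1$, has a nonzero linear coefficient, that is, $f_1$ is separable. If $F\in K^{\rm alg}[z_1]$, then $F=cz_1$, and we use $e_1=1$ (the polynomial $z_1$) and $e_i=0$ for $i>1$.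

**Step 2: torsion values.** Otherwise $\mathfrak m(F)=0$ by Proposition 4. A polynomial $f_1(z_1)+\sum_{i\in I}f_i(z_i)+\mathrm{const}$, $I\subset\{2,\dots,N\}$, has no factor $z_i-c$ with $i\in I$, because substituting $z_i=c$ leaves the non-constant term $f_1(z_1)$. So by Proposition 5 we may set the variables $z_i$, $i\ne1$, to torsion values one at a time, keeping $\mathfrak m=0$. By (M3), with all values $0$: $\ker f_1\subset T$. With $z_i=\beta\in T$ for one $i\ge2$ and $0$ for the others: all roots of $f_1(z_1)+f_i(\beta)$ lie in $T$.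

**Step 3: correcting $F$ by a left factor.** We want coefficients that themselves preserve $T$. Choose a non-constant $b\in A$ with $\ker f_1\subset\phi[b]$. Right division gives $\phi_b=\theta f_1+\varrho$ in $K^{\rm alg}\{\sigma\}$ with $\deg\varrho<\deg f_1=\#\ker f_1$ or $\varrho=0$; as $\varrho$ vanishes on $\ker f_1$, it is $0$. (Here $\theta$ is a quotient polynomial, unrelated to the $\theta$ of the examples.) Put $e_1=\phi_b=\theta f_1\in\mathcal E$ and $e_i=\theta f_i$. For $\beta\in T$ and $i\ge2$ pick $x$ with $f_1(x)=-f_i(\beta)$; then $x\in T$ by Step 2, and $e_i(\beta)=-\theta f_1(x)=-\phi_b(x)\in T$. So $e_i\in\mathcal E$, and $e_i\ne0$ exactly when $f_i\ne0$. The group $\{\theta(F)=0\}=\{\sum e_i(z_i)=0\}$ contains the connected group $H$ and has the same dimension, so $H$ is its identity component. $\square$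

## 11. Non-isotrivial $\phi$: the invariant subgroup and the torsion translate

*Proof of Theorem 1(1).* Let $\phi$ be non-isotrivial, $X$ small, $d=\dim X$. If $d=0$, $X=\{P\}$ with $\hat h(P)=0$, so $P\in T^n$; take $\gamma=P$, $H=0$, $f=\phi_a$. If $d=n$, $X=\mathbb G_a^n$; take $\gamma=0$, $f=\phi_a$. Let $1\le d<n$, and use the notation of Corollary 10.

**Step 1: equations with coefficients in $\mathcal E$.** $H_j$ is small, being the image of $X_j\times X_j$ under subtraction. The variable $x_j$ occurs in its equation, since $x_1,\dots,x_d$ are independent on $H_j$. So Lemma 12 gives $e_{ji}\in\mathcal E$ with $e_{jj}\ne0$ such that $H_j$ is the identity component of the zero set of $\Theta_j(x)=\sum_{i\le d}e_{ji}(x_i)+e_{jj}(x_j)$ in $\mathbb G_a^{d+1}$. Put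
$$\mathcal M=\{x\in\mathbb G_a^n:\Theta_j(x)=0\ \ \forall j>d\}\supset H.$$
The map $\mathcal M\to\mathbb G_a^d$ to the first $d$ coordinates has finite kernel, so $\dim\mathcal M\le d=\dim H$. Hence $H=\mathcal M^0$, and $H\to\mathbb G_a^d$ is surjective.

**Step 2: an endomorphism preserving $H$.** Let $L\supseteq K$ be finite and contain all coefficients of the $e_{ji}$, and let $f\in\mathrm{End}(\phi)$ be central in $\mathcal E_L$ of positive degree in $\tau$ (Lemma 11). As $f$ is additive and commutes with the $e_{ji}$, $\Theta_j(f(x))=f(\Theta_j(x))$, so $f(\mathcal M)\subset\mathcal M$. Since $f(H)$ is connected and contains $0$, $f(H)\subset H$.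

**Step 3: the translation can be chosen torsion.** Let $P\in X$ and $w_j=\Theta_j(P)$; this is constant on $X=P+H$. For every $P'\in X$, (4) and Lemma 11 give
$$\hat h(w_j)\le\sum_{i\in\{1,\dots,d,j\}}\deg(e_{ji})\,\hat h(x_i(P')),$$
with zero $e_{ji}$ omitted. As $X$ is small, $\hat h(w_j)=0$ and $w_j\in T$. Let $\gamma'$ have first $d$ coordinates $0$ and $e_{jj}(\gamma_j')=w_j$ for $j>d$. By Lemma 11, $\gamma'\in T^n$; and $P-\gamma'\in\mathcal M$. As $H\to\mathbb G_a^d$ is surjective, the coset of $P-\gamma'$ modulo $H$ contains a point $\mu\in\mathcal M$ with first $d$ coordinates $0$. Then $e_{jj}(\mu_j)=0$, so $\mu_j\in T$ by Lemma 11, and $\mu\in T^n$. So $P-\gamma'\in\mu+H$, and $X=\gamma+H$ with $\gamma=\gamma'+\mu\in T^n$. $\square$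

## 12. Density of torsion points, and the converse

*Proof of Theorem 2.* Torsion points have height $0$, so (ii) implies (i). That (i) implies (iii) is Theorem 1.

**(iii) implies (i).** We build points of bounded height on $Y$ and pull them back by powers of $f$. By (4) we may take $X=Y$ with $f(Y)\subset Y$. The map $f$ is finite, so $f(Y)$ is closed of the same dimension, and $f(Y)=Y$. Let $d=\dim Y$, let $x_1,\dots,x_d$ be independent on $Y$, and for $j>d$ let $F_j(x_1,\dots,x_d,x_j)=0$ be a relation on $Y$ involving $x_j$. For $\mathbf c\in\bar{\mathbb F}^d$ outside a proper closed set, the fibre of $Y$ over $\mathbf c$ is non-empty and all $F_j(\mathbf c,\cdot)\ne0$. All coordinates of $\mathbf c$ have absolute value $\le1$, so $M_w(F_j(\mathbf c,\cdot))\le M_w(F_j)$. By Gauss's lemma $h(F_j(\mathbf c,\cdot))$ is the sum of the heights of its roots, so each root has height $\le h(F_j)$. Hence the set $S\subset Y$ of points over these $\mathbf c$ has bounded Weil height, and $\hat h\le b_0$ on $S$ for some $b_0$. It is dense in $Y$, since its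 closure dominates $\mathbb A^d$. The closure of $(f^k|_Y)^{-1}(S)$ has closed image under $f^k$, containing $S$, so equal to $Y$; hence this closure has dimension $d$ and is $Y$. On $(f^k|_Y)^{-1}(S)$ we have $\hat h\le b_0/\deg(f)^k$ by (14), and $\deg f>1$. So $Y$ is small.

**(i) implies (ii).** If $c^{-1}\phi c$ has coefficients in $\bar{\mathbb F}$, then $X'=c^{-1}X$ is defined over $\bar{\mathbb F}$ and $\hat h(x)=h(c^{-1}x)$, by Section 3. So $c\,X'(\bar{\mathbb F})$ is dense in $X$ and consists of points with $\hat h=0$, that is, of torsion points. If $\phi$ is not isotrivial, $X=\gamma+H$ as in Section 11, and it suffices to treat $H$. The cases $d=0$ and $d=n$ are clear, since $T^n$ is dense in $\mathbb G_a^n$. Let $1\le d<n$. If $x\in H$ has $x_1,\dots,x_d\in T$, then $e_{jj}(x_j)=-\sum_{i\le d}e_{ji}(x_i)\in T$, so $x_j\in T$ by Lemma 11. The closure of the preimage of the dense set $T^d$ under the surjection $H\to\mathbb G_a^d$ dominates $\mathbb G_a^d$, so it has dimension $d$ and equals $H$. $\square$
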